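# Forcing equivalence and σ-closed dense subsets

## 1. Closed bounded sets that avoid a stationary set

Let $\kappa$ be a regular uncountable cardinal. For a regular cardinal $\lambda<\kappa$ write $E^\kappa_\lambda=\{\delta<\kappa:\operatorname{cf}\delta=\lambda\}$. Fix a set $S\subseteq E^\kappa_\omega$.

**Definition.** $Z(\kappa,S)$ is the set of all nonempty bounded closed sets $z\subseteq\kappa$ with $z\cap S=\emptyset$. It is ordered by end-extension: $z\sqsubseteq z'$ iff $z=z'\cap(\max z+1)$. We read $z\sqsubseteq z'$ as "$z'$ extends $z$". A set $O\subseteq Z$ is *open* if it is closed under extensions, and *dense* if every $z\in Z$ has an extension in $O$.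

Each $z$ has a maximum because it is nonempty, closed and bounded. The relation $\sqsubseteq$ is a partial order; for transitivity, if $z\sqsubseteq z'\sqsubseteq z''$ then $z''\cap(\max z+1)=z'\cap(\max z+1)=z$. The set $S$ contains no successor ordinal, so whenever $z\in Z$ and $\alpha\ge\max z$, the set $z\cup\{\alpha+1\}$ is again in $Z$ and properly extends $z$. We use this extension all the time.

**Example.** Let $\kappa=\omega_1$ and let $S$ be the set of all nonzero limit ordinals below $\omega_1$. An infinite closed bounded set contains the supremum of its first $\omega$ elements, which is in $S$. So $Z(\omega_1,S)$ consists of the nonempty finite sets of ordinals that are $0$ or successors. The sets $O_n=\{z:|z|\ge n\}$ are dense and open, and $\bigcap_nO_n=\emptyset$.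

So for a badly chosen $S$ even countably many dense open sets may have empty intersection. For a well chosen $S$ the behavior is very different.

**Lemma 1.** For every infinite cardinal $\mu$ there is a partial order $(Z,\sqsubseteq)$ such that, with "open" and "dense" as above:

* (a) every $z\in Z$ has a proper extension;
* (b) the intersection of at most $\mu$ dense open subsets of $Z$ is dense (and open);
* (c) if $z^*\in Z$, $Y\subseteq Z$, and every $z\sqsupseteq z^*$ has an extension in $Y$, then there are $y_0\sqsubseteq y_1\sqsubseteq\cdots$ in $Y$ with no upper bound in $Z$.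

The lemma puts two opposite properties into one order. Dense open *sets* can be intersected, $\mu$ many at a time. *Points* have no limits: any set $Y$ of points that is dense above some $z^*$ contains an $\omega$-chain without an upper bound. We shall build two partial orders with the same completion. The conditions of the first carry dense open subsets of orders such as $Z$; by (b) they can be intersected, so this order is closed. The conditions of the second also carry one point, and (c) will destroy closure in every dense subset of it. The next section says what question this answers.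

## 2. σ-closure and the completion

Throughout we work in ZFC, and $\mathfrak c=2^{\aleph_0}$. In a partial order $(P,\le)$ smaller elements are stronger. Two elements are *compatible* if they have a common lower bound. A subset $X\subseteq P$ is *dense* if every element of $P$ has an element of $X$ below it. (For $Z$ the direction is reversed: there, extensions go up.)

**Definitions.** $P$ is *σ-closed* if every countable decreasing sequence of elements of $P$ has a lower bound. $P$ is *separative* if whenever $p\not\le q$ there is $r\le p$ incompatible with $q$. $\mathrm{RO}(P)$ is the complete Boolean algebra of regular open subsets of $P$, where open means downward closed; it is called the *completion* of $P$. Two separative orders are *forcing equivalent* if their completions are isomorphic. For a Boolean algebra $\mathbb B$, $\mathbb B^+$ is the set of its nonzero elements, and a dense subset of the completion means a dense subset of $\mathrm{RO}(P)^+$ with the induced order.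

We use these textbook facts. A separative $P$ is isomorphic, as an ordered set, to a dense subset of $\mathrm{RO}(P)^+$. If $P$ is a dense subset of $\mathbb B^+$, with $\mathbb B$ complete, then $\mathrm{RO}(P)\cong\mathbb B$. A dense subset $X$ of a separative order $R$ is separative, and $\mathrm{RO}(X)\cong\mathrm{RO}(R)$. (Separativity of $X$: if $p\not\le q$ in $X$, take $r\le p$ in $R$ incompatible with $q$, then $x\in X$ below $r$.)

Is the property "has a σ-closed dense subset" invariant under forcing equivalence? Two small observations show what the question is about.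

*Passing to a dense subset is harmless.* If $P$ is σ-closed and $X\subseteq P$ is dense, then $X$ is σ-closed: a decreasing sequence in $X$ has a lower bound in $P$, and below it there is an element of $X$.

*Passing to a larger order destroys σ-closure, in a trivial way.* Suppose $\mathbb B$ is complete and contains an antichain of distinct nonzero elements $a_0,a_1,\dots$. Put $b_n=\bigvee_{k\ge n}a_k$. This is a decreasing sequence in $\mathbb B^+$. If $0\ne b\le b_n$ for all $n$, then $b\le b_0$ gives some $k$ with $b\wedge a_k\ne0$, while $b\le b_{k+1}$ and $b_{k+1}\wedge a_k=0$, a contradiction. So $\mathbb B^+$ is not σ-closed, even if it has a σ-closed dense subset.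

The second observation is why one asks for a σ-closed *dense subset*. The first shows that a counterexample $D$ cannot be a dense subset of the σ-closed order $P$; the two must lie in the completion "side by side".

As background: among separative partial orders of size $\mathfrak c$, having a σ-closed dense subset is preserved under forcing equivalence. Zapletal constructed a model of CH in which there are two forcing equivalent separative partial orders of size $\aleph_2$, one σ-closed and the other without a σ-closed dense set. The following two questions are from Bohuslav Balcar, Michal Doucha, Michael Hrušák, "Base Tree Property", arXiv:1211.3350 (2012). Are there, in ZFC, two forcing equivalent separative orders, one σ-closed and the other without a σ-closed dense set? Can they be found as dense subsets of the completion of $\mathrm{Fn}(\omega_1,\mathfrak c^+)$, the poset of countable partial functions from $\omega_1$ to $\mathfrak c^+$ ordered by reverse inclusion?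

The answers are yes and no, respectively.

**Theorem A.** Let $\theta$ be a regular uncountable cardinal. There are forcing equivalent separative partial orders $P$ and $D$ such that $P$ is $<\!\theta$-closed (every decreasing sequence of length $<\theta$ has a lower bound), but for no $d\in D$ does $\{x\in D:x\le d\}$ have a σ-closed dense subset. In particular $D$ has no σ-closed dense subset. For $\theta=\omega_1$, $P$ is σ-closed.

**Theorem B.** Let $\mathbb B$ be a complete Boolean algebra such that $\mathbb B^+$ has a σ-closed dense subset $P$ and a dense subset $T$ which is a tree (for each $t\in T$, $\{s\in T:s\ge t\}$ is well-ordered by $\ge$). Then every dense $D\subseteq\mathbb B^+$ has a σ-closed dense subset. Hence every separative order with completion $\mathbb B$ has a σ-closed dense subset.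

Theorem A with $\theta=\omega_1$ answers the first question, and Theorem B will answer the second one, since $\mathrm{Fn}(\omega_1,\mathfrak c^+)$ has a dense tree.

## 3. A stationary set that does not reflect at many points

We prove Lemma 1. Two textbook facts are used. Solovay's theorem: a stationary subset of a regular uncountable $\kappa$ can be split into $\kappa$ disjoint stationary sets. Elementary submodels: for a large regular $\chi$, $H(\chi)$ is the set of all sets whose transitive closure has size $<\chi$, and $N\prec H(\chi)$ means that $N$ is an elementary submodel.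

For (b) one would start with $z_0$ and extend $\mu$ times, entering $O_j$ at step $j$. The successor steps are fine. The construction can stop at a limit $j$: the union $\bigcup_{i<j}z_i$ must be completed by its supremum, and the supremum may lie in $S$. This is exactly what happens in the example of Section 1. So we want to steer the maxima along a closed set that avoids $S$. Such a set cannot be a club of $\kappa$, because $S$ will be stationary; but a club of some $\varepsilon<\kappa$ is enough.

**Step 1: the set $S$.** The purpose is to find a stationary $S$ which is nonstationary in $\varepsilon$ for stationarily many $\varepsilon$ of cofinality $\mu^+$. Let $\nu=2^{\mu^{++}}$ and $\kappa=\nu^+$. Then $\nu^\mu=\nu$. By Solovay's theorem there are pairwise disjoint stationary sets $S_i\subseteq E^\kappa_\omega$ for $i<\mu^{++}$. Let $\varepsilon\in E^\kappa_{\mu^+}$ and let $c$ be a club in $\varepsilon$ of order type $\mu^+$. If $S_i\cap\varepsilon$ is stationary in $\varepsilon$, then $S_i\cap c\ne\emptyset$. The sets $S_i\cap c$ are disjoint subsets of $c$ and $|c|=\mu^+$, so this happens for at most $\mu^+$ many $i$. Hence there is $i(\varepsilon)<\mu^{++}$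 such that $S_{i(\varepsilon)}\cap\varepsilon$ is nonstationary in $\varepsilon$. The stationary set $E^\kappa_{\mu^+}$ is thus divided into $\mu^{++}<\kappa$ pieces according to $i(\varepsilon)$, and since $\kappa$ is regular one piece is stationary. So there is $i^*$ for which
$$R^*=\{\varepsilon\in E^\kappa_{\mu^+}:i(\varepsilon)=i^*\}$$
is stationary. Put $S=S_{i^*}$ and $Z=Z(\kappa,S)$. Part (a) was seen in Section 1.

**Step 2: models that meet $\kappa$ in a prescribed kind of ordinal.** Let $x\in H(\chi)$. Consider any continuous increasing chain $\langle N_i:i<\kappa\rangle$ with $N_i\prec H(\chi)$, $|N_i|=\nu$, $\nu+1\subseteq N_0$, $\kappa,x\in N_0$ and $i\in N_{i+1}$. We show that $N_i\cap\kappa=i$ for club many $i$.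

First, $N_i\cap\kappa$ is an ordinal: if $0\ne\alpha\in N_i\cap\kappa$, then by elementarity $N_i$ contains a surjection from $\nu$ onto $\alpha$, and since $\nu\subseteq N_i$ we get $\alpha\subseteq N_i$. This ordinal is below $\kappa$ because $|N_i|=\nu$. The limit ordinals $i<\kappa$ such that $N_j\cap\kappa<i$ for all $j<i$ form a club. For such $i$, continuity gives $N_i\cap\kappa=\sup_{j<i}(N_j\cap\kappa)\le i$, and $j\in N_{j+1}\subseteq N_i$ for $j<i$ gives $i\le N_i\cap\kappa$.

Consequently, for every stationary set $S'\subseteq\kappa$ there is $i\in S'$ with $N_i\cap\kappa=i$.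

For (b) we also require that each $N_{i+1}$ be closed under sequences of length $\le\mu$, that is, contain each function from an ordinal $j\le\mu$ into it. This can be done with size $\nu$: start from $M_0\prec H(\chi)$ of size $\nu$ containing $N_i\cup\{i\}$; let $M_{k+1}\prec H(\chi)$ of size $\nu$ contain $M_k$ and all sequences of length $\le\mu$ from $M_k$ (there are at most $\nu^\mu=\nu$ of them); take unions at limits; and let $N_{i+1}=M_{\mu^+}$. A sequence of length $\le\mu$ from $M_{\mu^+}$ is a sequence from some $M_k$ with $k<\mu^+$, so it lies in $M_{k+1}$.

**Step 3: proof of (b).** The purpose is to carry out the construction of length $\mu$ along a club of some $\varepsilon\in R^*$. Let $O_j$ $(j<\mu)$ be dense open (repeat sets if there are fewer than $\mu$) and let $z_0\in Z$. Take a chain as in Step 2, with the closure requirement and with $S,Z,\langle O_j\rangle_{j<\mu},z_0\in N_0$, and take $\varepsilon\in R^*$ with $N_\varepsilon\cap\kappa=\varepsilon$. Write $N=N_\varepsilon$. As $\operatorname{cf}\varepsilon=\mu^+$, a sequence of length $\le\mu$ from $N=\bigcup_{i<\varepsilon}N_{i+1}$ is a sequence from one $N_{i+1}$, so it is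 in $N$. Thus $N$ is closed under sequences of length $\le\mu$. Since $S\cap\varepsilon$ is nonstationary in $\varepsilon$, there is a club $c$ of $\varepsilon$ with $c\cap S=\emptyset$. (We do not need $c\in N$.)

Build a $\sqsubseteq$-increasing sequence $z_j$ $(j\le\mu)$ with $z_j\in N$ for $j<\mu$.

*Successors.* Given $z_j\in N$ with $j<\mu$, we have $\max z_j<\varepsilon$. Choose $\gamma_j\in c$ with $\gamma_j>\max z_j$. Then $\gamma_j\in N$, so $z_j\cup\{\gamma_j+1\}\in Z\cap N$. As $j\in\nu\subseteq N$, also $O_j\in N$, so by elementarity there is $z_{j+1}\in O_j\cap N$ extending $z_j\cup\{\gamma_j+1\}$.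

*Limits $j\le\mu$.* Since $\gamma_i<\gamma_i+1\le\max z_{i+1}<\gamma_{i+1}$, the ordinal $\eta_j=\sup_{i<j}\max z_i$ equals $\sup_{i<j}\gamma_i$. It is below $\varepsilon$ because $j\le\mu$ and $\operatorname{cf}\varepsilon=\mu^+$. It is a limit of elements of the club $c$, so $\eta_j\in c$ and therefore $\eta_j\notin S$. Let $z_j=\bigcup_{i<j}z_i\cup\{\eta_j\}$. This set is closed: a limit point below $\eta_j$ is below some $\max z_i$, hence is a limit point of $z_i$. So $z_j\in Z$, and it extends every $z_i$, $i<j$. If $j<\mu$, then $\langle z_i:i<j\rangle\in N$ by closure of $N$, so $z_j\in N$.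

At the end, $z_\mu\sqsupseteq z_0$ and $z_\mu\sqsupseteq z_{j+1}\in O_j$ for all $j<\mu$, so $z_\mu\in\bigcap_jO_j$. Thus the intersection is dense; it is clearly open.

**Step 4: proof of (c).** The purpose is to force the maxima of a chain in $Y$ up to a point of $S$. Let $z^*,Y$ be as in (c). By Step 2 (no closure under sequences needed) there is $N\prec H(\chi)$ with $Z,Y,z^*\in N$ and $N\cap\kappa=\delta\in S$. Let $\delta_0<\delta_1<\cdots$ be cofinal in $\delta$; each $\delta_n$ is in $N$. By elementarity pick $y_0\in Y\cap N$ extending $z^*$. Given $y_n\in Y\cap N$, the set $y_n\cup\{\max(\max y_n,\delta_n)+1\}$ is in $Z\cap N$ and extends $z^*$, so by elementarity it has an extension $y_{n+1}\in Y\cap N$. Then $\delta_n<\max y_{n+1}<\delta$ for all $n$, so $\sup_n\max y_n=\delta$. If $z\in Z$ extended all $y_n$, then $z$, being closed and containing $\bigcup_ny_n$, would contain $\delta\in S$. This contradicts $z\cap S=\emptyset$. $\square$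

## 4. The completion of $Z$ has no σ-closed dense subset

Turn $Z$ from Section 3 upside down, so that extensions are stronger. By (c) with $Y$ dense, no dense subset of $Z$ is σ-closed. So the first candidate for the order $D$ of Theorem A is $Z$ itself. It does not work, because nothing can play the role of $P$: no separative σ-closed order is forcing equivalent to $Z$.

First, $Z$ is separative. Suppose $p$ does not extend $q$. If $p,q$ have no common extension, there is nothing to do. Otherwise they are both initial segments of one set, so $q$ properly extends $p$. Let $r=p\cup\{\max q+1\}$. It extends $p$; any extension of $r$ has no element in the interval $(\max p,\max q]$, while any extension of $q$ has one. So $r$ and $q$ are incompatible.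

Now suppose $W$ were a σ-closed dense subset of $\mathrm{RO}(Z)^+$, and regard $Z$ as a dense subset of $\mathrm{RO}(Z)^+$. Take $N\prec H(\chi)$ containing $Z,W,\mathrm{RO}(Z)$ with $N\cap\kappa=\delta\in S$, and $\delta_n$ cofinal in $\delta$. In $N$ choose alternately $w_0\ge z_0\ge w_1\ge z_1\ge\cdots$ with $w_n\in W$, $z_n\in Z$ and $\max z_n>\delta_n$. A lower bound of the $w_n$ in $W$ has some $z\in Z$ below it. Then $z$ extends every $z_n$, so $\delta=\sup_n\max z_n\in z\cap S$, a contradiction.

The trouble is that a σ-closed $W$ would be interleaved with points of $Z$ that *approximate* one final object. In the construction below, elements of $Z$ will not approximate anything: they are chosen once and for all, and then one passes to the next coordinate.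

## 5. Choosing coordinates, and what side conditions are for

Let $\theta$ be regular uncountable, let $Z_\xi$ $(\xi<\theta)$ be orders as in Lemma 1, and let $\Pi_\gamma=\prod_{\eta<\gamma}Z_\eta$. For $a\in\Pi_\gamma$ write $|a|=\gamma$, and for $\zeta\in Z_\xi$ let $U_\zeta=\{z\in Z_\xi:\zeta\sqsubseteq z\}$, an open set.

Here is the simplest way to combine choices and points. Let $P_0=\bigcup_{\gamma<\theta}\Pi_\gamma$, longer sequences being stronger. This is $<\!\theta$-closed: unions of fewer than $\theta$ sequences have length $<\theta$ by regularity. (This is why the length is a regular uncountable cardinal; with length $\omega$ a countable union would already be too long.) Let $D_0$ be the set of pairs $(a,\zeta)$ with $a\in P_0$ and $\zeta\in Z_{|a|}$, meaning "$a$ has been chosen, and the next coordinate is promised to extend $\zeta$". So $(a',\zeta')\le(a,\zeta)$ iff either $a'=a$ and $\zeta\sqsubseteq\zeta'$, or $a'\supsetneq a$ and $\zeta\sqsubseteq a'(|a|)$. By (c), $D_0$ has decreasing sequences $(a,\zeta_0),(a,\zeta_1),\dots$ with no lower bound: a lower bound would supply an upper bound of the $\zeta_n$.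

But $D_0$ has a σ-closed dense subset. Pick *one* $\zeta_a\in Z_{|a|}$ for each $a$ and let $E_0=\{(a,\zeta_a):a\in P_0\}$. It is dense: below $(a,\zeta)$ there is $(a',\zeta_{a'})$ with $a'=a^\frown\zeta$. It is σ-closed: in a strictly decreasing sequence $(a_n,\zeta_{a_n})$ the $a_n$ must be strictly increasing, and for $a=\bigcup_na_n$ the element $(a,\zeta_a)$ is a lower bound, since $a(|a_n|)=a_{n+1}(|a_n|)$ extends $\zeta_{a_n}$. So $E_0$ escapes (c) by allowing only one $\zeta$ at each $a$.

This shows what has to be prevented: a thin choice of $\zeta$'s at each $a$. Add to every condition promises about *all later* coordinates: for each later $\xi$, a dense open set $B_\xi\subseteq Z_\xi$ in which the later choice must lie. Take now any choice $a\mapsto\zeta_a$. For $\zeta\in Z_\xi$ the set $\{z\in Z_\xi:z\not\sqsubseteq\zeta\}$ is open, and it is dense, since if $z\sqsubseteq\zeta$ then a proper extension of $\zeta$ extends $z$ and is not $\sqsubseteq\zeta$. Suppose the intersection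
$$\bigcap_{a\in\Pi_\xi}\{z\in Z_\xi:z\not\sqsubseteq\zeta_a\}$$
is dense open for each $\xi$. Then a condition $(a,\zeta,B)$ with $\zeta\not\sqsubseteq\zeta_a$ and with $B_\xi$ contained in this set for all $\xi>|a|$ has no $(a',\zeta_{a'},B')$ below it: if $a'=a$ we would need $\zeta\sqsubseteq\zeta_a$, and if $|a'|=\xi>|a|$ we would need $\zeta_{a'}\in B_\xi$. So thin choices are no longer dense. The intersection has $|\Pi_\xi|$ members, and Lemma 1(b) for a $\mu\ge|\Pi_\xi|$ makes it dense. Hence $Z_\xi$ must be chosen after $\Pi_\xi$ is known. Meanwhile the promises do no harm to closure, because dense open sets can be intersected.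

## 6. The order $R$ and its dense subsets $P$ and $D$

We now construct the orders of Theorem A. By recursion on $\xi<\theta$ let $\Pi_\xi=\prod_{\eta<\xi}Z_\eta$ (with $\Pi_0=\{\emptyset\}$), let $\mu_\xi=\max(\theta,|\Pi_\xi|)$, and let $Z_\xi$ be as in Lemma 1 for $\mu=\mu_\xi$. Let $\mathcal F_\xi$ be the family of dense open subsets of $Z_\xi$. By (b) it is closed under intersections of at most $\mu_\xi$ members.

**Definition.** $R$ is the set of pairs $(a,A)$ such that, for some $\gamma<\theta$: $a\in\Pi_\gamma$, $A=\langle A_\xi:\gamma\le\xi<\theta\rangle$, $A_\gamma$ is a nonempty open subset of $Z_\gamma$, and $A_\xi\in\mathcal F_\xi$ for $\xi>\gamma$. Put $(a',A')\le(a,A)$ iff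

* $a'\supseteq a$,
* $a'(\xi)\in A_\xi$ for $|a|\le\xi<|a'|$, and
* $A'_\xi\subseteq A_\xi$ for $\xi\ge|a'|$.

So $a$ is the part already chosen, and $A_\xi$ is where the coordinate $\xi$ has to be chosen. Only the first of these sets may fail to be dense. Antisymmetry of $\le$ is clear. For transitivity let $(a'',A'')\le(a',A')\le(a,A)$. If $|a|\le\xi<|a'|$ then $a''(\xi)=a'(\xi)\in A_\xi$; if $|a'|\le\xi<|a''|$ then $a''(\xi)\in A'_\xi\subseteq A_\xi$; if $\xi\ge|a''|$ then $A''_\xi\subseteq A'_\xi\subseteq A_\xi$.

**Definition.**
$$P=\{(a,A)\in R:A_{|a|}\in\mathcal F_{|a|}\},\qquad D=\{(a,A)\in R:A_{|a|}=U_\zeta\text{ for some }\zeta\in Z_{|a|}\}.$$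

The point $\zeta$ is determined by $U_\zeta$, so we write elements of $D$ as $(a,\zeta,B)$ with $B=\langle B_\xi:|a|<\xi<\theta\rangle\in\prod_{\xi>|a|}\mathcal F_\xi$. For equal first coordinates, $(a,\zeta',B')\le(a,\zeta,B)$ iff $\zeta\sqsubseteq\zeta'$ and $B'_\xi\subseteq B_\xi$ for all $\xi>|a|$.

**Step 1: $P$ and $D$ are dense in $R$.** This will make them forcing equivalent. Let $(a,A)\in R$, $\gamma=|a|$ and $\zeta\in A_\gamma$. The pair $(a^\frown\zeta,\langle A_\xi:\xi>\gamma\rangle)$ is in $P$, since $A_{\gamma+1}\in\mathcal F_{\gamma+1}$, and it is below $(a,A)$. As $A_\gamma$ is open, $U_\zeta\subseteq A_\gamma$, so $(a,\zeta,\langle A_\xi:\xi>\gamma\rangle)\in D$ is also below $(a,A)$.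

**Step 2: $R$ is separative.** Let $(a',A')\not\le(a,A)$, $\gamma=|a|$, $\gamma'=|a'|$. We look for a condition below $(a',A')$ incompatible with $(a,A)$.

*Neither of $a,a'$ extends the other.* The two conditions are themselves incompatible.

*$a\subseteq a'$.* If $a'(\xi)\notin A_\xi$ for some $\gamma\le\xi<\gamma'$, the two conditions are incompatible, since the first coordinate $b$ of a common lower bound would satisfy $b(\xi)=a'(\xi)$ and $b(\xi)\in A_\xi$. Otherwise the third clause fails: there are $\xi\ge\gamma'$ and $\nu\in A'_\xi\setminus A_\xi$. Choose $b\supseteq a'$ of length $\xi+1$ with $b(\eta)\in A'_\eta$ for $\gamma'\le\eta<\xi$ and $b(\xi)=\nu$. Then $(b,\langle A'_\eta:\eta>\xi\rangle)\in R$ is below $(a',A')$. It is incompatible with $(a,A)$, because a common lower bound would have the value $\nu$ at $\xi\ge\gamma$, which would require $\nu\in A_\xi$.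

*$a'\subsetneq a$.* The nonempty open set $A'_{\gamma'}$ has at least two elements, by Lemma 1(a). Let $\nu\in A'_{\gamma'}$ with $\nu\ne a(\gamma')$. Then $(a'^\frown\nu,\langle A'_\eta:\eta>\gamma'\rangle)$ is below $(a',A')$ and incompatible with $(a,A)$.

By the facts of Section 2, $P$ and $D$ are separative and $\mathrm{RO}(P)\cong\mathrm{RO}(R)\cong\mathrm{RO}(D)$, so $P$ and $D$ are forcing equivalent.

**Step 3: $P$ is $<\!\theta$-closed.** Let $\langle(a_i,A^i):i<\lambda\rangle$ be decreasing in $P$, $0<\lambda<\theta$. Put $a=\bigcup_ia_i$; then $|a|<\theta$ by regularity of $\theta$. For $\xi\ge|a|$ put $A_\xi=\bigcap_{i<\lambda}A^i_\xi$. Each $A^i_\xi$ is in $\mathcal F_\xi$, also when $\xi=|a_i|$, because $(a_i,A^i)\in P$. Since $\lambda<\theta\le\mu_\xi$, we get $A_\xi\in\mathcal F_\xi$, so $(a,A)\in P$. It is below each $(a_i,A^i)$: if $|a_i|\le\xi<|a|$, then $\xi<|a_j|$ for some $j>i$, and $a(\xi)=a_j(\xi)\in A^i_\xi$; and $A_\xi\subseteq A^i_\xi$ for $\xi\ge|a|$. For $\theta=\omega_1$ this says that $P$ is σ-closed.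

## 7. Good points, and chains in $D$ without lower bounds

It remains to show that $D$ has no σ-closed dense set below any element. Let $d=(a_0,\zeta_0,C)\in D$ and let $E\subseteq\{x\in D:x\le d\}$ be dense below $d$. We find a decreasing $\omega$-sequence in $E$ with no lower bound even in $R$.

We want to apply Lemma 1(c) to a set of points $\zeta$ that occur in $E$ together with one fixed $a$. That $\zeta$ occurs once, in some $(a,\zeta,B)\in E$, is not enough: when we move along a chain $\zeta'_0\sqsubseteq\zeta'_1\sqsubseteq\cdots$, the side conditions must also decrease. This leads to the following notion.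

**Definition.** Let $a\in\Pi_\gamma$ and $\zeta\in Z_\gamma$. The point $\zeta$ is *$a$-good* if for every $F\in\prod_{\xi>\gamma}\mathcal F_\xi$ there is $B$ with $(a,\zeta,B)\in E$ and $B_\xi\subseteq F_\xi$ for all $\xi>\gamma$.

For example, if $E$ is all of $\{x\in D:x\le d\}$, then every $\zeta\sqsupseteq\zeta_0$ is $a_0$-good: take $B_\xi=C_\xi\cap F_\xi$.

If $\zeta$ is not $a$-good, fix a witness $F^{a,\zeta}\in\prod_{\xi>\gamma}\mathcal F_\xi$: there is no $B$ with $(a,\zeta,B)\in E$ and $B_\xi\subseteq F^{a,\zeta}_\xi$ for all $\xi>\gamma$. Let $Y_a\subseteq Z_\gamma$ be the set of $a$-good points, and let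
$$O_a=\{z\in Z_\gamma:U_z\cap Y_a=\emptyset\}.$$
This is an open set.

**Step 1: for some $a$, the set $O_a$ is not dense.** This step finds an $a$ with many good points, by putting all witnesses against goodness into one side condition. Suppose that all $O_a$ are dense, so $O_a\in\mathcal F_{|a|}$ for all $a$. Let $b=a_0{}^\frown\zeta_0$ and $\beta=|b|=|a_0|+1$. Then $(b,\langle C_\xi:\xi\ge\beta\rangle)$ is in $P$, and it is below $d$ because $\zeta_0\in U_{\zeta_0}$. For $\beta\le\xi<\theta$ let
$$A^*_\xi=C_\xi\cap\bigcap_{a\in\Pi_\xi}O_a\cap\bigcap\{F^{a,\zeta}_\xi:a\in\Pi_\gamma,\ \gamma<\xi,\ \zeta\in Z_\gamma\setminus Y_a\}.\tag{1}$$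
All sets in (1) are in $\mathcal F_\xi$. We count them. A pair $(a,\zeta)$ with $a\in\Pi_\gamma$ and $\zeta\in Z_\gamma$ is the same as an element of $\Pi_{\gamma+1}$, and for $\gamma<\xi$ restriction maps $\Pi_\xi$ onto $\Pi_{\gamma+1}$, so $|\Pi_{\gamma+1}|\le|\Pi_\xi|$. Hence the number of sets is at most
$$1+|\Pi_\xi|+\sum_{\gamma<\xi}|\Pi_{\gamma+1}|\le1+|\Pi_\xi|+|\xi|\cdot|\Pi_\xi|\le\mu_\xi,$$
because $|\xi|\le\theta\le\mu_\xi$ and $|\Pi_\xi|\le\mu_\xi$. So $A^*_\xi\in\mathcal F_\xi$, and therefore $(b,A^*)\in P$ and $(b,A^*)\le d$.

Since $D$ is dense in $R$, some element of $D$ is below $(b,A^*)$, hence below $d$; and since $E$ is dense below $d$, there is $e=(a,\zeta,B)\in E$ with $e\le(b,A^*)$. Let $\gamma=|a|$; then $\gamma\ge\beta$. The third clause in the definition of $\le$ gives $U_\zeta\subseteq A^*_\gamma$ and $B_\xi\subseteq A^*_\xi$ for $\xi>\gamma$. From the first inclusion and (1) at the index $\gamma$, $\zeta\in U_\zeta\subseteq A^*_\gamma\subseteq O_a$. So $U_\zeta\cap Y_a=\emptyset$, and in particular $\zeta\notin Y_a$. Thus $F^{a,\zeta}$ is defined, and for each $\xi>\gamma$ the set $F^{a,\zeta}_\xi$ is one of those intersected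 in (1). So $B_\xi\subseteq A^*_\xi\subseteq F^{a,\zeta}_\xi$ for all $\xi>\gamma$, while $(a,\zeta,B)\in E$. This contradicts the choice of $F^{a,\zeta}$.

**Step 2: the sequence in $E$.** Here (c) is used. Fix $a$ as in Step 1 and let $\gamma=|a|$. Since $O_a$ is not dense, there is $z^*\in Z_\gamma$ with no extension in $O_a$. That is, for every $z\sqsupseteq z^*$ we have $U_z\cap Y_a\ne\emptyset$, so $z$ has an extension in $Y_a$. By Lemma 1(c) there are $a$-good points $\zeta'_0\sqsubseteq\zeta'_1\sqsubseteq\cdots$ with no upper bound in $Z_\gamma$.

Choose $B^n$ by induction. By goodness of $\zeta'_0$ there is $B^0$ with $(a,\zeta'_0,B^0)\in E$. Given $B^n$, apply goodness of $\zeta'_{n+1}$ to $F=B^n$: there is $B^{n+1}$ with $(a,\zeta'_{n+1},B^{n+1})\in E$ and $B^{n+1}_\xi\subseteq B^n_\xi$ for all $\xi>\gamma$. The sequence $\langle(a,\zeta'_n,B^n):n<\omega\rangle$ is decreasing in $E$.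

**Step 3: it has no lower bound.** Suppose $(b',G)\in R$ is a lower bound. Then $b'\supseteq a$. If $|b'|=\gamma$, then $\emptyset\ne G_\gamma\subseteq\bigcap_nU_{\zeta'_n}$. If $|b'|>\gamma$, then $b'(\gamma)\in\bigcap_nU_{\zeta'_n}$. In both cases the $\zeta'_n$ have an upper bound in $Z_\gamma$, a contradiction.

So no dense subset of $\{x\in D:x\le d\}$ is σ-closed. If $D$ had a σ-closed dense subset $E'$, then for any $d\in D$ the set $\{x\in E':x\le d\}$ would be dense below $d$ and σ-closed; hence $D$ has none. Theorem A is proved. $\square$

## 8. Dense trees and interpolation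

We turn to Theorem B. Let $\mathbb B$, $P$, $T$ be as there, and let $D\subseteq\mathbb B^+$ be dense. Two elements of $T$ that are compatible in $\mathbb B$ are comparable: by density of $T$ both are above some $r\in T$, and $\{s\in T:s\ge r\}$ is a chain.

It would suffice to find a dense $E\subseteq D$ such that between any two elements $e'<e$ of $E$ there is an element of $P$: a strictly decreasing sequence in $E$ would then be interleaved with a decreasing sequence of $P$, which has a lower bound. To keep $E$ under control one would index it by the tree: for each $t\in T$ pick $d_t\in D$ with $d_t\le t$, and let $E=\{d_t:t\in T\}$. This set is dense, since every nonzero element has some $t\in T$, and hence $d_t$, below it. But it can fail to be σ-closed.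

**Example.** Let $T=P$ be the tree of all functions from a countable ordinal to $2$, ordered by reverse inclusion, and let $\mathbb B=\mathrm{RO}(T)$ and $D=\mathbb B^+$. Let $t_n$ be the constant sequence $0$ of length $n\le\omega$. Put $d_{t_n}=t_n\wedge\neg t_\omega$ for $n<\omega$, and $d_t=t$ for all other $t$. Each $d_{t_n}$ is nonzero, since ${t_n}^\frown1\le d_{t_n}$; and ${t_n}^\frown1\not\le d_{t_{n+1}}$, so the sequence $d_{t_0}>d_{t_1}>\cdots$ is strictly decreasing. But $\bigwedge_nt_n=t_\omega$, because an element of $T$ below all $t_n$ extends $t_\omega$. So $\bigwedge_nd_{t_n}=0$.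

Here $t_1<t_0$ and $d_{t_1}<d_{t_0}$, but $t_1$ is neither below $d_{t_0}$ nor disjoint from it. The approach breaks at such nodes, and the remedy is to use only nodes $u$ that have no undecided relation to $d_t$, for the nodes $t$ above $u$ that are in use. For this we thin out the index set $T$.

**Step 1: the nodes admissible for $t$.** Let the $d_t$ be as above, and for $t\in T$ let
$$M_t=\{m\in T:m\le t,\text{ and either }m\wedge d_t=0\text{ or }(\exists p\in P)\ m\le p\le d_t\}.$$
Clearly $M_t$ is downward closed in $T$. It is also dense below $t$. Let $r\in T$, $r\le t$. If $r\wedge d_t=0$, then $r\in M_t$. Otherwise take $p\in P$ with $p\le r\wedge d_t$, and $m\in T$ with $m\le p$. Then $m\le r$ and $m\le p\le d_t$, so $m\in M_t$.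

**Step 2: thinning the tree.** By recursion on the height in $T$ define $\mathbb U\subseteq T$:
$$u\in\mathbb U\quad\text{iff}\quad u\in M_t\text{ for every }t\in\mathbb U\text{ with }t>u.\tag{2}$$
This is a legitimate recursion, as every $t>u$ in $T$ has smaller height than $u$ (the height of $u$ is the order type of $\{t\in T:t>u\}$ under $\ge$).

In the example above, the root $t_0$ is in $\mathbb U$. The set $M_{t_0}$ consists of the nodes $u$ with $u\le t_\omega$ or $u\wedge t_\omega=0$, so $t_n\notin\mathbb U$ for $1\le n<\omega$. For all $u\in M_{t_0}$ we have $d_u=u$, so $M_u$ contains all nodes below $u$. Hence $\mathbb U=\{t_0\}\cup M_{t_0}$, and the bad sequence has disappeared.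

**Step 3: $\mathbb U$ is dense in $T$.** One must check that the conditions in (2), possibly infinitely many, do not exclude all nodes below some $r$. Let $r\in T$ and suppose no $u\in T$ with $u\le r$ is in $\mathbb U$. Let $C=\{t\in\mathbb U:t>r\}$, a chain. If $t'<t$ are in $C$, then $t'\in M_t$ by (2), and $r<t'$ gives $r\in M_t$, as $M_t$ is downward closed. So $r\in M_t$ for every $t\in C$ that is not the $\le$-least element of $C$.

If $C$ has no $\le$-least element (in particular if $C=\emptyset$), then $r\in M_t$ for all $t\in C$, so $r\in\mathbb U$, a contradiction.

If $C$ has a $\le$-least element $t_*$, use that $M_{t_*}$ is dense below $t_*$ and choose $u\in M_{t_*}$ with $u\le r$. Then $u\in M_t$ for all $t\in C$: for $t=t_*$ by choice, and for other $t$ because $u\le r\in M_t$. Let $t\in\mathbb U$ with $t>u$. Then $t$ and $r$ are both above $u$, so they are comparable; by assumption $t\not\le r$; so $t>r$ and $t\in C$. Thus $u\in M_t$ for every $t\in\mathbb U$ with $t>u$, that is, $u\in\mathbb U$, a contradiction.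

So of all the requirements only one, that of the lowest node above $r$ in use, has to be met by a new choice; the others are inherited.

**Step 4: the dense set.** Let $E=\{d_u:u\in\mathbb U\}\subseteq D$. Every element of $\mathbb B^+$ has some $r\in T$ below it, some $u\in\mathbb U$ with $u\le r$, and then $d_u\le u\le r$. So $E$ is dense in $\mathbb B^+$, and hence in $D$.

**Step 5: interpolation.** We claim: *if $u,v\in\mathbb U$ and $d_v<d_u$, then $v<u$ and there is $p\in P$ with $v\le p\le d_u$.* Clearly $u\ne v$. Since $0\ne d_v\le d_u\wedge v\le u\wedge v$, the nodes $u,v$ are comparable.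

Suppose $u<v$. Then $u\in M_v$ by (2). As $d_v\le d_u\le u$, we have $u\wedge d_v=d_v\ne0$, so the second alternative in the definition of $M_v$ holds and $u\le d_v$. Then $d_u\le u\le d_v$, contradicting $d_v<d_u$.

So $v<u$ and $v\in M_u$. Since $v\wedge d_u\ge d_v\ne0$, the second alternative holds again: there is $p\in P$ with $v\le p\le d_u$.

**Step 6: $E$ is σ-closed.** A decreasing sequence in $E$ that is eventually constant has a lower bound; otherwise it has a strictly decreasing subsequence with the same lower bounds. So let $d_{u_0}>d_{u_1}>\cdots$ with $u_n\in\mathbb U$. By Step 5 there are $p_n\in P$ with $u_{n+1}\le p_n\le d_{u_n}$, and then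
$$p_{n+1}\le d_{u_{n+1}}\le u_{n+1}\le p_n\le d_{u_n}.$$
So $\langle p_n\rangle$ is decreasing in $P$ and has a lower bound $p\in P$. An element of the dense set $E$ below $p$ is a lower bound of all $d_{u_n}$.

This proves that every dense $D\subseteq\mathbb B^+$ has a σ-closed dense subset. The last sentence of Theorem B follows, since a separative order is isomorphic to a dense subset of the nonzero elements of its completion. $\square$

## 9. $\mathrm{Fn}(\omega_1,\mathfrak c^+)$ and forcings that collapse their density

**Corollary 1.** For every cardinal $\lambda\ge2$, in particular $\lambda=\mathfrak c^+$, every dense subset of the completion of $\mathrm{Fn}(\omega_1,\lambda)$ has a σ-closed dense subset, and so does every separative order forcing equivalent to $\mathrm{Fn}(\omega_1,\lambda)$.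

*Proof.* We check the hypotheses of Theorem B. The order is σ-closed: the union of a decreasing sequence of conditions is a countable function. It is separative: if $p\not\supseteq q$, there is $\alpha\in\operatorname{dom}q$ with either $\alpha\in\operatorname{dom}p$ and $p(\alpha)\ne q(\alpha)$, in which case $p$ and $q$ are incompatible, or $\alpha\notin\operatorname{dom}p$, in which case we extend $p$ by a value at $\alpha$ different from $q(\alpha)$, which exists as $\lambda\ge2$. So it is isomorphic to a σ-closed dense subset of the nonzero elements of its completion. The functions whose domain is a countable ordinal are dense in it, because every countable subset of $\omega_1$ is bounded. They form a tree: the elements of this set above $t$ are the restrictions $t\upharpoonright\beta$ with $\beta\le\operatorname{dom}t$, which are well-ordered by $\ge$. Apply Theorem B. $\square$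

So the answer to the second question is no. The next corollary gives a dense tree for another class of forcings.

**Corollary 2.** Let $P$ be separative and σ-closed, let $Q$ be a dense subset of $\mathrm{RO}(P)^+$, and suppose $\Vdash_P|\check Q|\le\aleph_1$. Then every separative order forcing equivalent to $P$ has a σ-closed dense subset.

*Proof.* We regard $P$ as a dense subset of $\mathrm{RO}(P)^+$ and let $\dot G$ name the generic filter on $\mathrm{RO}(P)^+$. By Theorem B it suffices to find a dense tree in $\mathrm{RO}(P)^+$.

**Step 1: antichains that decide an enumeration of the generic.** A σ-closed forcing adds no new $\omega$-sequences of ground model elements, so $\omega_1$ is preserved. Since $\check Q\cap\dot G$ is forced to be nonempty and of size $\le\aleph_1$, there is a name $\dot f$ for a surjection from $\omega_1$ onto $\check Q\cap\dot G$. We build maximal antichains $A_\alpha$ $(\alpha<\omega_1)$ of $\mathrm{RO}(P)^+$ such that for $\alpha<\beta$ each element of $A_\beta$ is below an element of $A_\alpha$, and each element of $A_{\alpha+1}$ decides $\dot f(\alpha)$. Let $A_0=\{1\}$. Given $A_\alpha$, the set of those elements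 that lie below an element of $A_\alpha$ and decide $\dot f(\alpha)$ is dense and downward closed; let $A_{\alpha+1}$ be a maximal antichain among its elements. Because the set is dense, $A_{\alpha+1}$ is a maximal antichain of $\mathrm{RO}(P)^+$. For a limit $\alpha<\omega_1$, enumerate the ordinals below $\alpha$ as $\alpha_0,\alpha_1,\dots$. The set of elements that are, for every $n$, below an element of $A_{\alpha_n}$ is dense: given $x\in\mathrm{RO}(P)^+$, choose $p_0\ge p_1\ge\cdots$ in $P$ below $x$ with $p_n$ below an element of $A_{\alpha_n}$, which is possible since $A_{\alpha_n}$ is a maximal antichain and $P$ is dense, and take a lower bound in $P$. Let $A_\alpha$ be a maximal antichain among the elements of this dense set. Let $T=\bigcup_{\alpha<\omega_1}A_\alpha$.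

**Step 2: $T$ is a tree.** Let $t\in A_\alpha$. For $\beta\le\alpha$ there is a unique $s_\beta\in A_\beta$ with $s_\beta\ge t$. We claim that these are all elements of $T$ above $t$. Let $s\in A_\beta$ with $\beta>\alpha$ and $s\ge t$. Then $s\le t'$ for some $t'\in A_\alpha$, and $t\le s\le t'$ gives $t'=t$ as $A_\alpha$ is an antichain; so $s=t=s_\alpha$. If $\beta<\beta'\le\alpha$, then $s_{\beta'}$ is below an element of $A_\beta$, which is above $t$ and hence equals $s_\beta$. So the $s_\beta$ are weakly decreasing in $\beta$, and the set of them is well-ordered by $\ge$.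

**Step 3: $T$ is dense.** Let $q\in Q$. As $q\Vdash\check q\in\dot G$, there are $q'\le q$ and $\alpha<\omega_1$ with $q'\Vdash\dot f(\alpha)=\check q$. Let $a\in A_{\alpha+1}$ be compatible with $q'$. Since $a$ decides $\dot f(\alpha)$, we have $a\Vdash\dot f(\alpha)=\check q$, so $a\Vdash\check q\in\dot G$. Then $a\le q$, since otherwise $a\wedge\neg q\ne0$ would force $\check q\notin\dot G$. As $Q$ is dense in $\mathrm{RO}(P)^+$, so is $T$. $\square$

Read against Theorem A with $\theta=\omega_1$, these results give information about the algebra $\mathrm{RO}(P)\cong\mathrm{RO}(D)$ built in Section 6. It has a σ-closed dense subset, and $D$ has no σ-closed dense subset. By Theorem B, therefore, it has no dense tree; and by Corollary 2, applied to a dense set $Q$ of least size, the forcing does not collapse its density to $\aleph_1$. So the phenomenon of the first question is a theorem of ZFC, and by Corollary 1 it cannot occur in $\mathrm{RO}(\mathrm{Fn}(\omega_1,\mathfrak c^+))$.
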